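\title{Decomposing a digraph into branchings, one of bounded out-degree}

\begin{abstract}
A conjecture posed in a paper of Gao and Yang states that, for all positive integers $k$ and $d$, every digraph with maximum in-degree at most $k+1$ and fractional arboricity at most $k+\frac{d-k}{d+1}$ decomposes into $k+1$ branchings, one of which has maximum out-degree at most $d$. We disprove it for all $d\ge k+2$ with $(k,d)\ne(1,3)$, and we prove it for all $d\le k$. The counterexamples rest on a tree gadget that forces $k$ arcs of every branching out of a prescribed vertex and whose density tends to $k+\frac1{k+1}$. The positive result follows from an exchange argument and Frank's theorem. The cases $d=k+1$ and $(k,d)=(1,3)$ are not settled here.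
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Digraphs are finite and may have multiple arcs but no loops. The \emph{underlying graph} of a digraph is the multigraph obtained by forgetting directions; two arcs with the same pair of ends, parallel or opposite, form in it a cycle of length two. For a vertex $v$ of a digraph $D$, the numbers of arcs with head $v$ and with tail $v$ are $d_D^-(v)$ and $d_D^+(v)$, and $\Delta^-(D)$, $\Delta^+(D)$ are their maxima over $v$. A \emph{decomposition} of $D$ is a family of arc-disjoint subdigraphs whose union is $D$.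

A subdigraph $F$ of $D$ is an \emph{$r$-arborescence} if its underlying graph is a tree, $r\in V(F)$, and for every $u\in V(F)$ there is exactly one directed path in $F$ from $r$ to $u$. A \emph{branching} of $D$ is a spanning subdigraph each of whose components is an arborescence. We use the following equivalent form: \emph{a spanning subdigraph is a branching if and only if all its in-degrees are at most $1$ and its underlying graph is a forest}. Indeed, a tree on $n$ vertices has $n-1$ arcs. In an $r$-arborescence each of the $n-1$ vertices other than $r$ has in-degree at least $1$, so these in-degrees equal $1$ and $r$ has in-degree $0$. Conversely, if all in-degrees in a tree are at most $1$, then exactly one vertex $r$ has in-degree $0$; walking backward along in-arcs from any vertex never repeats a vertex, so it ends at $r$, and the path found is the only one because paths in a tree are unique.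

The \emph{fractional arboricity} of a graph $G$ is
\[
\gamma(G)=\max_{H\subseteq G,\ |V(H)|>1}\frac{|E(H)|}{|V(H)|-1},
\]
and $\gamma(D)$ is the fractional arboricity of the underlying graph of $D$. Let $e(X)$ be the number of arcs of $D$ with both ends in $X\subseteq V(D)$. On a given vertex set the induced subgraph has the most edges, so $\gamma(D)$ is the maximum of the \emph{density} $e(X)/(|X|-1)$ over all $X$ with $|X|\ge2$. A branching has at most one arc into each vertex and at most $|X|-1$ arcs inside each $X$, so a digraph that decomposes into $k$ branchings has $\Delta^-\le k$ and $\gamma\le k$. These two conditions are also sufficient.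

\begin{theorem}[Frank, 1979]\label{thm:frank}
A digraph $D$ decomposes into $k$ branchings if and only if $\Delta^-(D)\le k$ and $\gamma(D)\le k$.
\end{theorem}

If $\gamma(D)$ is strictly smaller than the number of branchings, there is room to spare, and one may hope to spend it on making one branching simple. The following conjecture, posed in \cite{GY}, makes this hope precise.

\medskip
\noindent\textbf{Conjecture.} \emph{For positive integers $k$ and $d$, if $D$ is a digraph with $\gamma(D)\le k+\frac{d-k}{d+1}$ and $\Delta^-(D)\le k+1$, then $D$ decomposes into $k+1$ branchings $B_1,\dots,B_k,B_{k+1}$ with $\Delta^+(B_{k+1})\le d$.}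
\medskip

Throughout the paper we write
\[
K=k+1,\qquad \varphi(x)=\frac{Kx}{x+1}=K-\frac{K}{x+1}\quad(x\ge0).
\]
The function $\varphi$ is continuous and strictly increasing, and the bound in the Conjecture is $k+\frac{d-k}{d+1}=\varphi(d)$. It equals $k$ at $d=k$ and increases to $K$ as $d\to\infty$, where the statement turns into Theorem~\ref{thm:frank}.

The value $\varphi(d)$ has a simple source. Call a vertex \emph{full} if its in-degree is $K$. In a decomposition into $K$ branchings, every branching has exactly one arc into every full vertex. Let $S$ be a set of full vertices and let $U$ be a set disjoint from $S$ that contains the tails of all arcs into $S$. Every branching has $|S|$ arcs from $U$ to $S$, so if $|S|>d|U|$, then every branching has a vertex of out-degree greater than $d$. In that case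
\begin{equation}\label{eq:bipartite}
\gamma(D)\ge\frac{K|S|}{|S|+|U|-1}>\frac{K|S|}{|S|+|U|}=\varphi\Bigl(\frac{|S|}{|U|}\Bigr)>\varphi(d).
\end{equation}
So the hypothesis $\gamma(D)\le\varphi(d)$ excludes this obstruction, and for $d\ge k$ no weaker bound does (Remark~\ref{rem:nogadget}). One would guess that nothing else can go wrong. For $d\le k$ the guess is right; for larger $d$ a second obstruction appears.

\begin{theorem}\label{thm:A}
Let $k\ge1$, $d\ge k+2$ and $(k,d)\ne(1,3)$. There is a digraph $D$ with $\Delta^-(D)\le k+1$ and $\gamma(D)\le k+\frac{d-k}{d+1}$ such that in every decomposition of $D$ into $k+1$ branchings, every branching has a vertex of out-degree greater than $d$. For $(k,d)=(1,4)$ there is such a digraph with $91$ vertices.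
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d>k\ge1$. For every real number
\[
g>\max\Bigl\{k+1-\frac{k+1}{d-k+1},\ k+\frac1{k+1}\Bigr\}
\]
there is a digraph $D$ with $\Delta^-(D)\le k+1$ and $\gamma(D)\le g$ such that in every decomposition of $D$ into $k+1$ branchings, every branching has a vertex of out-degree greater than $d$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $1\le d\le k$. Every digraph $D$ with $\Delta^-(D)\le k+1$ and $\gamma(D)\le k+\frac{d-k}{d+1}$ decomposes into $k+1$ branchings $B_1,\dots,B_{k+1}$ with $\Delta^+(B_{k+1})\le d$. Consequently, for $d\ge k\ge1$ the same conclusion holds if $\Delta^-(D)\le k+1$ and $\gamma(D)\le k$.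
\end{theorem}

The Conjecture, asserted for all $k$ and $d$, is therefore false. The cases $d=k+1$ and $(k,d)=(1,3)$ are left open here; Remark~\ref{rem:limits} explains why the construction does not reach them.

\section{Two tasks for one branching}\label{sec:tasks}

Let $\Delta^-(D)\le K$ and let $B$ be a branching of $D$ with arc set $A(B)$. By Theorem~\ref{thm:frank} applied to $D-A(B)$, the branching $B$ belongs to a decomposition of $D$ into $K$ branchings if and only if it performs two tasks:
\begin{itemize}
\item[(T1)] $B$ has an arc into every full vertex;
\item[(T2)] $B$ has at least $e(X)-k(|X|-1)$ arcs inside every set $X$ with $|X|\ge2$.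
\end{itemize}
Task (T1) says that $\Delta^-(D-A(B))\le k$, and (T2) says that $\gamma(D-A(B))\le k$.

The bound $\varphi(d)$ is tailored to (T1): in Section~\ref{sec:positive} we show that, for all $k$ and $d$, it yields a branching of maximum out-degree at most $d$ that performs (T1). If $d\le k$, then $\varphi(d)\le\varphi(k)=k$, task (T2) asks for nothing, and Theorem~\ref{thm:C} follows. If $d>k$, sets of density greater than $k$ are allowed, and (T2) can be used to waste out-degree. Section~\ref{sec:gadget} builds a gadget that makes every branching spend $k$ arcs at a chosen vertex. With a gadget at every vertex of $U$, only $d-k$ arcs per vertex remain for $S$, so the obstruction needs only $|S|>(d-k)|U|$, at a density near $\varphi(d-k)$ instead of $\varphi(d)$. The gadget itself has density near $k+\frac1K$. These are the two terms of the maximum in Theorem~\ref{thm:B}.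

\section{A gadget that forces $k$ out-arcs}\label{sec:gadget}

Let $h\ge1$. The \emph{gadget} $\Gamma_h(q)$ is built on a complete $K$-ary tree of depth $h$ with root $q$: every node at depth less than $h$ has exactly $K$ children, and the \emph{leaves} are the nodes at depth $h$. Each tree edge becomes a \emph{tree arc} directed from child to parent, and for each leaf $p$ we add $k$ parallel \emph{return arcs} from $q$ to $p$. Thus every non-leaf node, $q$ included, has in-degree $K$, and every leaf has in-degree $k$.

The smallest case is $k=h=1$: a root $q$, two leaves $p_1,p_2$, and arcs $p_i\to q$ and $q\to p_i$. In a decomposition into two branchings, one branching contains $p_1\to q$ and the other $p_2\to q$. The first cannot contain $q\to p_1$, which would close a cycle, so the second does; in the same way the first contains $q\to p_2$. Each branching has an arc out of $q$. This gadget is useless as it stands, since $\{q,p_1\}$ has density $2=K$. Deepening the tree keeps the forcing (Figure~\ref{fig:gadget}) and lengthens the cycles, which lowers the density.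

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=1.15,every node/.style={circle,draw,inner sep=1.5pt,minimum size=15pt}]
\node (q) at (0,2) {$q$};
\node (a) at (-1.5,1) {};
\node (b) at (1.5,1) {};
\node (p1) at (-2.25,0) {$p_1$};
\node (x) at (-0.75,0) {};
\node (y) at (0.75,0) {};
\node (p2) at (2.25,0) {$p_2$};
\draw[->,very thick] (p1) -- (a);
\draw[->,very thick] (a) -- (q);
\draw[->,very thick] (y) -- (b);
\draw[->,very thick] (q) .. controls (2.2,2.1) and (3,1) .. (p2);
\draw[->,thick,dashed] (p2) -- (b);
\draw[->,thick,dashed] (b) -- (q);
\draw[->,thick,dashed] (x) -- (a);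
\draw[->,thick,dashed] (q) .. controls (-2.2,2.1) and (-3,1) .. (p1);
\draw[->,dotted,thick] (q) -- (x);
\draw[->,dotted,thick] (q) -- (y);
\end{tikzpicture}
\caption{The gadget $\Gamma_2(q)$ for $k=1$, split into two branchings $B_1$ (solid) and $B_2$ (dashed). Each $B_i$ contains a directed path from a leaf $p_i$ up to $q$, so the arc $q\to p_i$ belongs to the other branching. The two dotted arcs may go to either branching.}
\label{fig:gadget}
\end{figure}

\begin{lemma}[Forcing]\label{lem:forcing}
Let a digraph $D$ contain $\Gamma_h(q)$, and suppose that $D$ decomposes into $K$ branchings $B_1,\dots,B_K$. Then each $B_j$ contains at least $k$ return arcs of $\Gamma_h(q)$.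
\end{lemma}

\begin{proof}
The $K$ tree arcs into a non-leaf node lie in distinct branchings, so each $B_i$ contains exactly one of them. Starting at $q$ and following the tree arcs of $B_i$ backward, we reach a leaf $p_i$ after $h$ steps; so $B_i$ contains a directed path from $p_i$ to $q$. These $K$ paths enter $q$ through distinct children, so they lie in disjoint subtrees and the leaves $p_1,\dots,p_K$ are distinct. No return arc into $p_i$ lies in $B_i$, since it would close a cycle. The $k$ return arcs into $p_i$ therefore lie in distinct branchings among the $k$ branchings other than $B_i$, one in each. Hence $B_j$ contains a return arc into $p_i$ for each of the $k$ indices $i\ne j$.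
\end{proof}

In the language of Section~\ref{sec:tasks} this is (T2) for the vertex set $X$ of the gadget: with $\ell$ leaves, the gadget has $K|X|-\ell$ arcs, so (T2) asks for $|X|-\ell+k$ of them with distinct heads, and only $|X|-\ell$ vertices are not leaves.

We turn to the density. The gadget has $n=K+K^2+\dots+K^h=K(K^h-1)/k$ vertices other than $q$, each the tail of one tree arc, and $kK^h$ return arcs. Its whole vertex set has density
\begin{equation}\label{eq:rho}
\rho_h=\frac{n+kK^h}{n}=1+\frac{k^2K^{h-1}}{K^h-1}=1+\frac{k^2/K}{1-K^{-h}} .
\end{equation}
Since $1+k^2/K=1+(K-1)^2/K=k+\frac1K$, the last form shows that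
\begin{equation}\label{eq:rholimit}
\rho_h \text{ decreases strictly from } \rho_1=K \text{ to the limit } k+\tfrac1K \text{ as } h\to\infty .
\end{equation}
For $k=1$ the first values are $2$, $\frac53$, $\frac{11}7$, and the limit is $\frac32$.

We must bound the density of all subsets, and we need more than $\gamma(\Gamma_h(q))\le\rho_h$. Many gadgets will be attached to one digraph, and the root $q$ has to pay for arcs outside its gadget. So the arcs of the gadget must be paid for by the other vertices alone. The way to see that they can is to split each arc, as one unit of weight, between its two ends, giving nothing to $q$ and exactly $\rho_h$ to every other vertex. Return arcs must go entirely to the leaves. Let a tree arc with tail at depth $i$ give a share $\beta_i$ to its head and $1-\beta_i$ to its tail; then $\beta_1=0$. For $k=1$, $h=3$, equal loads of $\frac{11}7$ require $1+2\beta_2=\frac{11}7$ at depth $1$ and $(1-\beta_2)+2\beta_3=\frac{11}7$ at depth $2$. This gives $\beta_2=\frac27$, $\beta_3=\frac37$, and a leaf then carries $1+(1-\frac37)=\frac{11}7$ as well.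

\begin{lemma}[Density of the gadget]\label{lem:gadgetdensity}
For every set $Y$ of vertices of $\Gamma_h(q)$ other than $q$, at most $\rho_h|Y|$ arcs of $\Gamma_h(q)$ have both ends in $Y\cup\{q\}$.
\end{lemma}

\begin{proof}
For $1\le i\le h$ put
\[
\beta_i=\frac{k\,(K^{h-1}-K^{h-i})}{K^h-1}.
\]
Then $\beta_1=0$, $\beta_i\ge0$, and $\beta_i\le1$ because $kK^{h-1}=K^h-K^{h-1}\le K^h-1$. Give each return arc to its head, and split each tree arc with tail at depth $i$ into $\beta_i$ for its head and $1-\beta_i$ for its tail. The root receives $K\beta_1=0$. A node at depth $i$ with $1\le i\le h-1$ receives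
\[
1-\beta_i+K\beta_{i+1}=1+\frac{k\,\bigl(-K^{h-1}+K^{h-i}+K^h-K^{h-i}\bigr)}{K^h-1}=1+\frac{k^2K^{h-1}}{K^h-1}=\rho_h ,
\]
and a leaf receives
\[
k+1-\beta_h=1+k\cdot\frac{(K^h-1)-(K^{h-1}-1)}{K^h-1}=1+\frac{k^2K^{h-1}}{K^h-1}=\rho_h .
\]
An arc with both ends in $Y\cup\{q\}$ gives its whole unit to vertices of $Y$, all shares are nonnegative, and the vertices of $Y$ receive $\rho_h|Y|$ in total.
\end{proof}

\section{The counterexamples}\label{sec:counter}

We now realize the pair $(S,U)$ of Section~\ref{sec:intro} with a gadget at each vertex of $U$. It is convenient to let every vertex of $S$ have two in-neighbors, so that the pair is encoded by a multigraph.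

Let $H$ be a loopless multigraph whose vertex set $Q$ has at least two elements, and let $h\ge1$. The digraph $D(H,h)$ consists of
\begin{itemize}
\item the vertices of $Q$, called \emph{hubs};
\item for every edge $f=qq'$ of $H$, with its ends ordered arbitrarily, a new vertex $w_f$ with $k$ parallel arcs $q\to w_f$ and one arc $q'\to w_f$;
\item for every hub $q$, a gadget $\Gamma_h(q)$ whose vertices other than $q$ are new.
\end{itemize}
Leaves have in-degree $k$ and all other vertices have in-degree $K$, so $\Delta^-(D(H,h))=K$. What matters in the split of the $K$ arcs into $w_f$ is that no hub sends more than $k$ of them: $K$ parallel arcs would give a pair of density $K$.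

\begin{proposition}\label{prop:main}
Let $D=D(H,h)$.
\begin{itemize}
\item[(a)] If $|E(H)|>(d-k)|Q|$, then in every decomposition of $D$ into $K$ branchings, every branching has a hub of out-degree greater than $d$.
\item[(b)] $\gamma(D)\le\max\{\rho_h,\ \varphi(\gamma(H))\}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $B$ be a branching of the decomposition. Each $w_f$ is full, so $B$ has an arc into it, and the tail of that arc is a hub. By Lemma~\ref{lem:forcing}, $B$ also has at least $k$ return arcs in each gadget. Hence $\sum_{q\in Q}d_B^+(q)\ge|E(H)|+k|Q|>d|Q|$, and some hub has out-degree greater than $d$ in $B$.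

(b) Let $c=\gamma(H)$ and $g=\max\{\rho_h,\varphi(c)\}$; by \eqref{eq:rholimit}, $g>k\ge1$. Let $X\subseteq V(D)$ with $|X|\ge2$. We show that $e(X)\le g(|X|-1)$.

If $X$ contains no hub, the only arcs inside $X$ are tree arcs. They form a forest, so $e(X)\le|X|-1\le g(|X|-1)$.

Suppose that $Q_X=X\cap Q$ is nonempty. Let $W_2$ be the set of those $w_f\in X$ with both ends of $f$ in $Q_X$, let $W_1$ be the set of the other $w_f\in X$, and let $Y_q$ be the set of vertices of $\Gamma_h(q)$ in $X$ other than $q$. The sets $Q_X$, $W_1$, $W_2$ and the $Y_q$ partition $X$. Every arc inside $X$ enters $W_2$, enters $W_1$, or is an arc of some $\Gamma_h(q)$ with both ends in $Y_q\cup\{q\}$.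

The edges $f$ with $w_f\in W_2$ form a subgraph of $H$ on $Q_X$, so $|W_2|\le c\,(|Q_X|-1)$; if $|Q_X|=1$, both sides vanish because $H$ has no loops. Adding $c|W_2|$ to both sides and multiplying by $K/(c+1)$, we find that the number of arcs into $W_2$ is
\[
K|W_2|\le\varphi(c)\,\bigl(|W_2|+|Q_X|-1\bigr).
\]
A vertex of $W_1$ has at most one in-neighbor in $X$, hence at most $k$ in-arcs inside $X$. The arcs of $\Gamma_h(q)$ inside $X$ number at most $\rho_h|Y_q|$ by Lemma~\ref{lem:gadgetdensity}, whether or not $q\in X$. Summing,
\[
e(X)\le g\Bigl(|W_2|+|Q_X|-1+|W_1|+\sum_{q\in Q}|Y_q|\Bigr)=g(|X|-1).\qedhere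
\]
\end{proof}

The bound in (b) is at most $K$, so by Theorem~\ref{thm:frank} every $D(H,h)$ does decompose into $K$ branchings, and (a) is not vacuous. To refute the Conjecture for a pair $(k,d)$ it now suffices to find $h$ and $H$ with
\begin{equation}\label{eq:needs}
\rho_h\le\varphi(d),\qquad \gamma(H)\le d,\qquad |E(H)|>(d-k)|Q| .
\end{equation}
Let $P$ be a path with every edge replaced by $d$ parallel edges. A subgraph of $P$ on $j$ vertices has at most $j-1$ adjacent pairs, each joined by at most $d$ edges, so $\gamma(P)\le d$.

\begin{example}\label{ex:91}
Let $k=1$ and $d=4$, so $\varphi(d)=\frac85$. We have $\rho_2=\frac53>\frac85$ and $\rho_3=\frac{11}7<\frac85$, so we take $h=3$. A path on $n$ hubs with edges of multiplicity $4$ has $4(n-1)$ edges, more than $3n$ as soon as $n=5$. The digraph $D(H,3)$ for $n=5$ has $5$ hubs, $16$ vertices $w_f$ and $5\cdot14=70$ further gadget vertices, $91$ vertices in all. In a decomposition into two branchings, each branching has at least $16+5=21>4\cdot5$ arcs leaving the five hubs.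
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $H$ be the path on $d+1$ hubs with every edge of multiplicity $d$, and let $h=3$; for $(k,d)=(1,4)$ this is Example~\ref{ex:91}. We verify \eqref{eq:needs}. We have $\gamma(H)\le d$, and
\[
(d-k)|Q|=(d-k)(d+1)=d^2+d-k(d+1)<d^2=|E(H)| .
\]
The hypotheses on $(k,d)$ are needed only for the first condition. If $d\ge k+2$, then $k(d-k-1)\ge1$ with equality only for $(k,d)=(1,3)$. So $k(d-k-1)\ge2$, that is, $k(d+1)\ge k^2+2k+2=K^2+1$. From \eqref{eq:rho} and $K^3-1=k(K^2+K+1)$,
\[
K-\rho_3=k-\frac{kK^2}{K^2+K+1}=\frac{k(K+1)}{K^2+K+1},\qquad K-\varphi(d)=\frac K{d+1}.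
\]
Hence $\rho_3\le\varphi(d)$ is equivalent to $K(K^2+K+1)\le k(d+1)(K+1)$, which holds because the right side is at least $(K^2+1)(K+1)=K^3+K^2+K+1$. Proposition~\ref{prop:main} completes the proof.
\end{proof}

The path spends the whole allowance $\gamma(H)\le d$, although only $|E(H)|>m|Q|$ with $m=d-k$ is required. For Theorem~\ref{thm:B} we want $\gamma(H)$ close to $m$. A long cycle with edges of multiplicity $m$ has exactly $m|Q|$ edges, one too few. The extra edge cannot be parallel to a cycle edge, since $m+1$ parallel edges have density $m+1$; it should create only long cycles.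

\begin{lemma}\label{lem:cycle}
For $m\ge1$ and $t\ge2$ let $H_{m,t}$ be the cycle on $2t$ vertices with every edge of multiplicity $m$, together with one further edge, the chord, joining two antipodal vertices. Then $|E(H_{m,t})|=m|V(H_{m,t})|+1$ and $\gamma(H_{m,t})\le m+\frac{m+1}t$.
\end{lemma}

\begin{proof}
The edge count is $2tm+1$. Let $H'$ be a subgraph with $j\ge2$ vertices, and let $H''$ be the simple graph of adjacent pairs of $H'$. Since $t\ge2$, the chord joins two vertices that are not consecutive on the cycle, so every adjacent pair is joined by at most $m$ edges. If $H''$ is a forest, then $|E(H')|\le m(j-1)$. Otherwise $H''$ contains the cycle of length $2t$ or one of the two cycles of length $t+1$ through the chord, so $j-1\ge t$. Among $j$ vertices there are at most $j$ pairs consecutive on the cycle, because each vertex lies in two such pairs. Thus $|E(H')|\le mj+1$ and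
\[
\frac{|E(H')|}{j-1}\le\frac{mj+1}{j-1}=m+\frac{m+1}{j-1}\le m+\frac{m+1}t .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $m=d-k\ge1$. The hypothesis reads $g>\varphi(m)$ and $g>k+\frac1K$. Since $\varphi$ is continuous, there is $t\ge2$ with $\varphi(m+\frac{m+1}t)\le g$, and by \eqref{eq:rholimit} there is $h$ with $\rho_h\le g$. Let $D=D(H_{m,t},h)$. By Lemma~\ref{lem:cycle}, Proposition~\ref{prop:main}(b) and the monotonicity of $\varphi$ we have $\gamma(D)\le g$, and Proposition~\ref{prop:main}(a) applies because $|E(H_{m,t})|>m|Q|$.
\end{proof}

\begin{remark}\label{rem:limits}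
Compare the bound of Theorem~\ref{thm:B} with $\varphi(d)$. Always $\varphi(d-k)<\varphi(d)$. Next, $k+\frac1K<\varphi(d)$ means $\frac K{d+1}<\frac kK$, that is, $k(d+1)>K^2$, that is, $k(d-k-1)\ge2$. So in all cases of Theorem~\ref{thm:A} even some bound on $\gamma$ strictly smaller than $\varphi(d)$ does not suffice. For $d=k+1$ and for $(k,d)=(1,3)$ we have $k(d-k-1)\le1$ and $\varphi(d)\le k+\frac1K$, while every $D(H,h)$ contains a gadget of density $\rho_h>k+\frac1K$; no $D(H,h)$ then satisfies the hypothesis of the Conjecture.
\end{remark}

\begin{remark}\label{rem:nogadget}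
Let $d\ge k$, and let $D_0$ be built from $H_{d,t}$ as above but without gadgets. Every branching of a decomposition into $K$ branchings has $d|Q|+1$ arcs leaving $Q$. The proof of Proposition~\ref{prop:main}(b), with all $Y_q$ empty, gives $\gamma(D_0)\le\max\{k,\varphi(d+\frac{d+1}t)\}$, which tends to $\varphi(d)\ge k$ as $t\to\infty$. So \eqref{eq:bipartite} cannot be improved, and for $d=k$ the bound on $\gamma$ in Theorem~\ref{thm:C} cannot be raised.
\end{remark}

\section{The range $d\le k$}\label{sec:positive}

We look for a branching of maximum out-degree at most $d$ that performs (T1). For $S\subseteq V(D)$ let $N^-(S)$ be the set of tails of arcs with head in $S$. The density hypothesis enters only through the following version of \eqref{eq:bipartite}, in which arcs inside $S$ are allowed.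

\begin{lemma}\label{lem:expansion}
Let $k,d\ge1$ and $\gamma(D)\le\varphi(d)$. If $S$ is a nonempty set of full vertices and $U=N^-(S)\setminus S$, then $|S|\le d(|U|-1)$.
\end{lemma}

\begin{proof}
Let $X=S\cup U$. All $K|S|$ arcs with head in $S$ lie inside $X$, and $|X|\ge2$ because $D$ has no loops. So $K|S|\le\frac{Kd}{d+1}(|S|+|U|-1)$. Multiplying by $\frac{d+1}K$ and subtracting $d|S|$ gives the claim.
\end{proof}

\begin{lemma}[Covering]\label{lem:cover}
Let $d\ge1$ and $T\subseteq V(D)$, and suppose that $|S|\le d\,|N^-(S)\setminus S|$ for every nonempty $S\subseteq T$. Then $D$ has a branching $B$ with $\Delta^+(B)\le d$ that has an arc into every vertex of $T$.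
\end{lemma}

For a branching $B$ we use the usual vocabulary: the tail of the $B$-arc into $v$ is the \emph{parent} of $v$, a \emph{root} is a vertex without parent, and $v$ is a \emph{proper descendant} of $u$, and $u$ a \emph{proper ancestor} of $v$, if $B$ has a directed path of positive length from $u$ to $v$. The component of a root consists of the root and its proper descendants. Hence:
\begin{equation}\label{eq:graft}
\parbox{0.85\textwidth}{if $w$ is a root of $B$ and $x$ is neither $w$ nor a proper descendant of $w$, then adding an arc $x\to w$ to $B$ gives a branching.}
\end{equation}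
A vertex is \emph{saturated} if it has $d$ out-arcs in $B$.

Two things can prevent us from giving a parent to an uncovered vertex $y\in T$. \emph{Its in-neighbors may be saturated.} Let $d=1$, let $D$ have arcs $u\to y$, $u\to w$, $x\to w$, let $T=\{y,w\}$ and $A(B)=\{u\to w\}$. We first replace $u\to w$ by $x\to w$, which frees $u$, and then add $u\to y$. \emph{Its in-neighbors may lie below it.} Let $d=2$, let $D$ have arcs $y\to z$, $z\to y$, $x\to z$, let $T=\{y,z\}$ and $A(B)=\{y\to z\}$. The arc $z\to y$ would close a cycle; we first replace $y\to z$ by $x\to z$, and then add $z\to y$. In both cases a vertex below the obstacle is moved to a new parent. In general a chain of such moves is needed, and performing a whole chain at once may create cycles. We therefore make one move at a time, which is safe by \eqref{eq:graft}, and measure progress by a potential. The potential records nested sets $S_0\subseteq S_1\subseteq\cdots$ of vertices that it would help to move: $S_0$ consists of the uncovered vertices and all that lies below them, and $S_{i+1}$ adds all that lies below the outside in-neighbors of $S_i$. Because $S_i$ is closed under descendants, an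 arc entering it from outside never closes a cycle. In the first example $S_0=\{y\}$, $S_1=\{y,w\}$, and the move shrinks $S_1$ to $\{y\}$; in the second it shrinks $S_0=\{y,z\}$ to $\{y\}$.

\begin{proof}[Proof of Lemma~\ref{lem:cover}]
Call a branching $B$ \emph{admissible} if $\Delta^+(B)\le d$ and all its arcs have their heads in $T$; the branching without arcs is admissible. For $R\subseteq V(D)$ let $\operatorname{Des}_B(R)$ be the set of proper descendants in $B$ of vertices of $R$. Let $Y$ be the set of roots of $B$ that lie in $T$. Put $R_0=Y$ and, for $i\ge0$,
\[
S_i=Y\cup\operatorname{Des}_B(R_i),\qquad U_{i+1}=N^-(S_i)\setminus S_i,\qquad R_{i+1}=R_i\cup U_{i+1}.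
\]
Then $S_0\subseteq S_1\subseteq\cdots$. Each $S_i$ lies in $T$, since proper descendants are heads of $B$-arcs, and is closed under taking descendants, since $Y\subseteq R_i$. If $S_i=S_{i+1}$, then $U_{i+2}=U_{i+1}$, so $R_{i+2}=R_{i+1}$ and $S_{i+2}=S_{i+1}$. The chain thus grows strictly until it becomes constant, and $S_N=S_{N+1}$ for $N=|V(D)|$.

Among admissible branchings with the largest number of arcs, choose $B$ with $(|S_0|,|S_1|,\dots,|S_N|)$ lexicographically smallest. Suppose that $Y\ne\emptyset$; we derive a contradiction.

\emph{An unsaturated in-neighbor exists.} Let $S=S_N$ and $U=U_{N+1}=N^-(S)\setminus S$. If all vertices of $U$ were saturated, they would have $d|U|$ distinct children, all in $S_{N+1}=S$ and none in $Y$. As $\emptyset\ne Y\subseteq S$, this gives $|S|\ge d|U|+1$, contrary to the hypothesis. So there is a least $j$, with $0\le j\le N$, such that $U_{j+1}$ contains an unsaturated vertex $x$. Fix an arc $a$ of $D$ from $x$ to a vertex $w\in S_j$, and let $M$ consist of $w$ and its proper descendants in $B$. We record three facts.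
\begin{itemize}
\item[(i)] $x\notin M$, because $M\subseteq S_j$ and $x\notin S_j$.
\item[(ii)] $w\notin S_i$ for $0\le i<j$. Otherwise $x\in N^-(S_i)$ and $x\notin S_j\supseteq S_i$, so $x\in U_{i+1}$, contrary to the choice of $j$.
\item[(iii)] Neither $x$ nor a proper ancestor of $x$ in $B$ lies in $R_j$. Indeed $x\notin Y$ because $Y\subseteq S_j$; $x\notin U_1\cup\dots\cup U_j$ because these sets contain only saturated vertices; and a proper ancestor in $R_j$ would put $x$ in $S_j$.
\end{itemize}

\emph{The move.} If $w\in Y$, then $B+a$ is a branching by (i) and \eqref{eq:graft}; it is admissible since $x$ is unsaturated and $w\in T$, and it has more arcs than $B$. So $w\notin Y$, and $B$ has an arc into $w$. Delete this arc and add $a$. By the same reasons the result $B'$ is an admissible branching; it has as many arcs as $B$ and the same set $Y$. A vertex outside $M$ has the same proper ancestors in $B'$ as in $B$. For $v\in M$, the proper ancestors that lie in $M$ are the same in $B$ and $B'$, while those outside $M$ are the proper $B$-ancestors of $w$ in the case of $B$, and $x$ together with its proper $B$-ancestors in the case of $B'$.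

\emph{The effect on descendants.} Let $R\subseteq R_j$. We claim that
\begin{equation}\label{eq:des}
\operatorname{Des}_{B'}(R)\subseteq\operatorname{Des}_B(R)\setminus\{w\},\quad\text{and}\quad \operatorname{Des}_{B'}(R)=\operatorname{Des}_B(R)\ \text{ if } w\notin\operatorname{Des}_B(R).
\end{equation}
Outside $M$ the two sets agree. Let $v\in M$. By (iii), every proper $B'$-ancestor of $v$ in $R$ lies in $M$, so it is a proper $B$-ancestor of $v$; and $w$ has no proper ancestor in $M$. This proves the inclusion. If $w\notin\operatorname{Des}_B(R)$, then no proper $B$-ancestor of $w$ lies in $R$, so every proper $B$-ancestor of $v$ in $R$ lies in $M$ and is a proper $B'$-ancestor of $v$. This proves the equality.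

\emph{The potential drops.} Let $R_i',S_i',U_i'$ be the sets defined by $B'$. We have $R_0'=Y=R_0$. If $i<j$ and $R_i'=R_i$, then $w\notin\operatorname{Des}_B(R_i)$ by (ii), so $S_i'=S_i$ by \eqref{eq:des}; since $U_{i+1}$ depends only on $D$ and $S_i$, also $U_{i+1}'=U_{i+1}$ and $R_{i+1}'=R_{i+1}$. By induction, $S_i'=S_i$ for $i<j$ and $R_j'=R_j$. By \eqref{eq:des} and $w\notin Y$ we get $S_j'\subseteq S_j\setminus\{w\}$, and $w\in S_j$, so $|S_j'|<|S_j|$. Since $j\le N$, this contradicts the choice of $B$.

Hence $Y=\emptyset$, and $B$ has an arc into every vertex of $T$.
\end{proof}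

The choice of the least $j$ is what protects the earlier terms of the potential: by (ii) the vertex moved is not in them, and by (iii) it is not hung below a vertex that generates them.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $d\le k$ and let $T$ be the set of full vertices. By Lemmas~\ref{lem:expansion} and~\ref{lem:cover}, $D$ has a branching $B_{k+1}$ with $\Delta^+(B_{k+1})\le d$ and an arc into every vertex of $T$. Let $D'=D-A(B_{k+1})$. Since $\Delta^-(D)\le k+1$, every vertex outside $T$ has in-degree at most $k$, and every vertex of $T$ has in-degree $k$ in $D'$; so $\Delta^-(D')\le k$. Moreover $\gamma(D')\le\gamma(D)\le\varphi(d)\le\varphi(k)=k$. By Theorem~\ref{thm:frank}, $D'$ decomposes into $k$ branchings $B_1,\dots,B_k$.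

If $d\ge k$ and $\gamma(D)\le k=\varphi(k)$, the first part with $k$ in place of $d$ gives a decomposition with $\Delta^+(B_{k+1})\le k\le d$.
\end{proof}

The hypothesis $d\le k$ is used only in the inequality $\varphi(d)\le k$, and it cannot simply be dropped there. The digraphs of Theorem~\ref{thm:A} satisfy the hypothesis of Lemma~\ref{lem:expansion}, so they have branchings of maximum out-degree at most $d$ that perform (T1); by Theorems~\ref{thm:frank} and~\ref{thm:A}, each such branching leaves behind a set of density greater than $k$.

\begin{thebibliography}{9}
\bibitem{GY} Hui Gao and Daqing Yang, \emph{Digraph analogues for the Nine Dragon Tree Conjecture}, arXiv:2201.10791 (2022).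
\end{thebibliography}
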